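\title{Partitions of a random permutation into heaps:\\ the binary constant is smaller than the golden ratio}

\begin{abstract}
A sequence is max $k$-heapable if its terms can be inserted, in the given order, into a tree with at most $k$ children per node so that every term hangs below an earlier term that is at least as large. Let $u_n$ be the expected minimum number of max $k$-heapable subsequences needed to partition a uniformly random permutation of length $n$. It was conjectured that $u_n/\ln n$ converges to a constant $\lambda_k>0$ for every $k\ge2$ and that $\lambda_2$ is the golden ratio. We prove that the limit exists and satisfies $1+2^{-k}\le\lambda_k<\mu_k$, where $\mu_k=r/(1-r)$ and $r\in(0,1)$ solves $r+r^2+\dots+r^k=1$. Since $\mu_2=\frac{1+\sqrt5}{2}$, the conjectured value of $\lambda_2$ is false. The minimum number of heaps is the final value of a max-plus recursion. When the recursion is started from a Poisson process of intensity $\mu_k\,du/u$, an exact identity shows that the mean of the renormalized final value never increases, and a local construction shows that at time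 $t$ it decreases at rate at least $c/t$.
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $k\ge1$ be an integer. A sequence $\pi=(\pi_1,\dots,\pi_n)$ of real numbers is \emph{max $k$-heapable} if its terms can be placed on the nodes of a rooted tree, one term on each node and at most $k$ children per node, in such a way that whenever $\pi_j$ is the parent of $\pi_i$ we have $j<i$ and $\pi_j\ge\pi_i$. In other words, the terms can be inserted one after the other, each as a new leaf below a term that is not smaller. Let $\operatorname{MHS}_k(\pi)$ be the least number of classes in a partition of $\pi$ into max $k$-heapable subsequences. Such a partition, together with a tree for each class, is a \emph{heap forest}: a forest on all $n$ terms in which every parent is earlier than its child and not smaller, and no node has more than $k$ children. So $\operatorname{MHS}_k(\pi)$ is the least number of roots of a heap forest. From now on $\pi$ is a uniformly random permutation of $\{1,\dots,n\}$, and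
\[
u_n=\mathbb{E}\operatorname{MHS}_k(\pi),\qquad H_n=\sum_{i=1}^n\frac1i,\qquad u_0=H_0=0 .
\]

Two extreme cases frame the question. If the number of children is not restricted, a term can be given a parent exactly when it is not a left-to-right maximum of $\pi$. The $i$-th term is a left-to-right maximum with probability $1/i$, so the expected number of roots is $H_n\sim\ln n$. Left-to-right maxima are roots for every $k$; hence $u_n\ge H_n$, with equality for $n\le k+1$, when no node can have more than $k$ children. The restriction is first felt by $(k+2,1,2,\dots,k+1)$, which has one left-to-right maximum and needs two heaps. At the other extreme, $k=1$, the classes are decreasing subsequences. If $I$ and $D$ are the lengths of the longest increasing and decreasing subsequences, then $\operatorname{MHS}_1\ge I$ and $\operatorname{MHS}_1\ge n/D$; as $I$ and $D$ have the same law, Jensen's inequality gives $\mathbb{E}\operatorname{MHS}_1\ge n/\mathbb{E}I\ge n/\mathbb{E}\operatorname{MHS}_1$, that is, $\mathbb{E}\operatorname{MHS}_1\ge\sqrt n$. One child per node costs at least $\sqrt n$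 classes, and unboundedly many children cost $\ln n$. It is natural to ask on which side $k=2,3,\dots$ fall and, if the order is $\ln n$, by which factor the bound on the degree inflates it.

The following conjecture is stated by Bonchis, Istrate and Rochian~\cite{BIR}: \emph{for every $k\ge2$ there is $\lambda_k>0$ such that $u_n/\ln n\to\lambda_k$ as $n\to\infty$; moreover $\lambda_2=\frac{1+\sqrt5}2$.} It is known from later work that the limit exists for every $k\ge2$. We give a self-contained proof of this first part and show that the second part is false.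

For $k\ge2$ the function $r\mapsto r+r^2+\dots+r^k$ increases from $0$ to $k>1$ on $[0,1]$. Let $r_k\in(0,1)$ be the point where it equals $1$, and put
\[
\mu_k=\frac{r_k}{1-r_k}.
\]
For $k=2$ we get $r_2=\frac{\sqrt5-1}2$ and $\mu_2=\frac{1+\sqrt5}2$.

\begin{theorem}\label{thm:main}
For every $k\ge2$ the following hold.
\begin{enumerate}
\item[(i)] The limit $\lambda_k=\lim_{n\to\infty}u_n/\ln n$ exists, and $u_n\le\mu_kH_n$ for all $n\ge1$.
\item[(ii)] $1+2^{-k}\le\lambda_k<\mu_k$. In particular $\lambda_2<\frac{1+\sqrt5}2$.
\item[(iii)] $\lambda_k=1+2^{-k}+O(k4^{-k})$ as $k\to\infty$.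
\end{enumerate}
\end{theorem}

Thus the golden ratio is an upper bound for $\lambda_2$ that is not attained. Section~\ref{sec:greedy} computes $\operatorname{MHS}_k$ by a greedy algorithm and as a maximum over paths, and Section~\ref{sec:limit} derives the existence of the limit and the lower bound. Section~\ref{sec:guess} shows that $\mu_k$ is the value one obtains by assuming that the greedy algorithm preserves a Poisson process, and checks by hand that this assumption holds on average for one step and fails at the second. The identity of Section~\ref{sec:identity} says that the failure always has the same sign, which gives $\lambda_k\le\mu_k$ (Section~\ref{sec:upper}); Section~\ref{sec:tie} shows that it is large enough to make the inequality strict. From now on $k\ge2$ is fixed.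

\section{The greedy forest, a max-plus recursion, and paths}\label{sec:greedy}

We read the permutation by increasing value rather than by position. Call the term of value $i$ \emph{element $i$}, and let its position be encoded by a \emph{height} $s_i$. The inverse of a uniform permutation is uniform, and only the relative order of the positions matters, so we take $s_1,\dots,s_n$ independent and uniform on $(0,1)$; they are almost surely distinct. In these terms element $i'$ may be the parent of element $i$ exactly when
\begin{equation}\label{eq:parent}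
i'>i\qquad\text{and}\qquad s_{i'}<s_i .
\end{equation}

\subsection*{The greedy algorithm} Process $i=1,\dots,n$ in turn, keeping the finite set $B$ of \emph{pending} heights, those of the elements that have no parent yet; initially $B=\emptyset$. At step $i$, element $i$ may adopt up to $k$ pending elements of larger height. A low pending element is harder to place later than a high one, because its parent must be lower still. So we let element $i$ adopt the $k$ lowest pending heights above $s_i$, or all of them if there are fewer than $k$. These heights are removed from $B$ (we say they are \emph{killed}), and $s_i$ is added. We write $B\mapsto B^{s}$ for one step at height $s\notin B$. The result is a heap forest whose roots are the elements pending at the end. Let $R_n$ be their number, so that $\operatorname{MHS}_k\le R_n$.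

\subsection*{The recursion} The step acts simply on the counting function $F_B(z)=|B\cap(0,z]|$. For a nondecreasing $f:(0,1]\to\mathbb{Z}$ and $s\in(0,1)$ put
\begin{equation}\label{eq:T}
(T_sf)(z)=\begin{cases}f(z), & z<s,\\ \max\bigl(f(z)+1-k,\ f(s)+1\bigr), & z\ge s.\end{cases}
\end{equation}
The function $T_sf$ is again nondecreasing, since $(T_sf)(z)\ge f(s)+1$ for $z\ge s$, and
\begin{equation}\label{eq:Tbound}
-(k-1)\le T_sf-f\le1 .
\end{equation}
If $s\notin B$ and $z\ge s$, then $B^s\cap(0,z]$ consists of the points of $B$ below $s$, the point $s$, and the points of $B\cap(s,z]$ other than the lowest $k$. Hence $F_{B^s}(z)=F_B(s)+1+(F_B(z)-F_B(s)-k)^+$, where $x^+=\max(x,0)$, and this says $F_{B^s}=T_sF_B$. In particular $R_n=(T_{s_n}\cdots T_{s_1}0)(1)$.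

The operator $T_s$ commutes with pointwise maxima and with the addition of constants: it is linear over the max-plus algebra. A product of such operators expands as a maximum over paths, in the way a product of matrices expands as a sum over paths.

\subsection*{Paths} Fix distinct heights $s_1,\dots,s_n\in(0,1)$ and $y\in(0,1]$. A \emph{path started at $y$} is a set $C\subset\{1,\dots,n\}$ of \emph{chosen} steps, possibly empty, such that $s_i\le y$ for $i\in C$ and $s_i$ increases with $i$ on $C$. It is read backward, from step $n$ to step $1$: it starts at height $y$ and jumps down to $s_i$ at each chosen step $i$. The height in force when step $i$ is considered is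
\[
\gamma(i)=\min\bigl(\{y\}\cup\{s_j:j\in C,\ j>i\}\bigr),
\]
which is nondecreasing in $i$ and satisfies $s_i\le\gamma(i)$ for $i\in C$. The \emph{endpoint} of the path is $\gamma(0)$, and its \emph{value} is
\[
\operatorname{val}=|C|-(k-1)\,\#\{i\notin C:\ s_i\le\gamma(i)\}.
\]
A chosen step gains $1$, an unchosen step under the path costs $k-1$, and a step above the path is free.

\begin{lemma}\label{lem:paths}
For nondecreasing $f:(0,1]\to\mathbb{Z}$, the number $(T_{s_n}\cdots T_{s_1}f)(y)$ is the maximum of $\operatorname{val}+f(\mathrm{endpoint})$ over all paths started at $y$.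
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=0$ the only path is empty, with value $0$ and endpoint $y$. Let $g=T_{s_{n-1}}\cdots T_{s_1}f$. If $y<s_n$, step $n$ cannot be chosen and is free, so the maximum is $g(y)=(T_{s_n}g)(y)$. Let $y\ge s_n$. The paths that do not choose $n$ pay $k-1$ and continue as paths for $s_1,\dots,s_{n-1}$ started at $y$; their maximum is $g(y)-(k-1)$. The paths that choose $n$ gain $1$ and continue as paths started at $s_n$; their maximum is $g(s_n)+1$. The larger of the two is $(T_{s_n}g)(y)$.
\end{proof}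

From now on paths start at the top height $y=1$. The possible endpoints form the set $Z=\{1,s_1,\dots,s_n\}$: the empty path ends at $1$ and the path $C=\{i\}$ ends at $s_i$. Let $W(z)\in\mathbb{Z}$ be the largest value of a path with endpoint $z\in Z$. Lemma~\ref{lem:paths} gives
\begin{equation}\label{eq:Phi}
(T_{s_n}\cdots T_{s_1}f)(1)=\Phi_W(f),\qquad \Phi_W(f):=\max_{z\in Z}\bigl(W(z)+f(z)\bigr).
\end{equation}
This formula separates the steps, which enter only through $W$, from the initial condition $f$. With $f=0$ it gives $R_n=\max_{z\in Z}W(z)$. Note that $|\Phi_W(f)-\Phi_W(g)|\le\sup|f-g|$.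

A path is also a certificate that every heap forest has many roots, and this proves that the greedy forest is optimal.

\begin{lemma}\label{lem:greedy}
$\operatorname{MHS}_k=R_n$.
\end{lemma}

\begin{proof}
Take a path $C$ with $\operatorname{val}=R_n$ and let $D=\{i:s_i\le\gamma(i)\}\supset C$. Consider any heap forest, and let $i'$ be the parent of a non-root $i\in D$. By \eqref{eq:parent}, $s_{i'}<s_i\le\gamma(i)\le\gamma(i')$, so $i'\in D$. If $i'$ were chosen, then $\gamma(i)\le s_{i'}<s_i$, contrary to $i\in D$. So all parents of elements of $D$ lie in $D\setminus C$, at most $k|D\setminus C|$ elements of $D$ have a parent, and the number of roots is at least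
\[
|D|-k|D\setminus C|=|C|-(k-1)|D\setminus C|=R_n.\qedhere
\]
\end{proof}

\begin{example}\label{ex:small}
Let $k=2$ and $\pi=(5,1,2,3,6,4)$, and take $s_i$ to be the position of $i$ divided by $7$, so $7(s_1,\dots,s_6)=(2,3,4,6,1,5)$. In units of $1/7$, the pending set is $\{2,3,4,6\}$ after four steps; step $5$ kills $2,3$ and step $6$ kills $6$, leaving $\{1,4,5\}$. So $R_6=3$, although $\pi$ has only two left-to-right maxima. The path $C=\{6,3,2,1\}$ of Figure~\ref{fig:path} has $D=C\cup\{5\}$ and value $4-1=3$: among the five elements of $D$ only element $5$ can be a parent of another, and it has room for two children.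
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.5cm]
\draw[->] (0.3,0)--(7,0) node[right]{step $i$};
\draw[->] (0.3,0)--(0.3,7.8) node[above]{height};
\foreach \x in {1,...,6} \node[below] at (\x,0) {$\x$};
\draw[dashed] (0.3,7)--(6.9,7) node[right]{$1$};
\draw[very thick] (6.6,7)--(6,7)--(6,5)--(3,5)--(3,4)--(2,4)--(2,3)--(1,3)--(1,2)--(0.55,2);
\foreach \p in {(6,5),(3,4),(2,3),(1,2)} \fill \p circle (2.5pt);
\draw (4,6) circle (2.5pt) node[right]{\ $0$};
\node at (5,1) {$\times$};
\node[right] at (5.05,1) {$-1$};
\end{tikzpicture}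
\caption{The points $(i,s_i)$ for $\pi=(5,1,2,3,6,4)$, where $s_i$ is the position of the value $i$ divided by $7$, and a path for $k=2$, read from right to left. Each chosen point (filled) gains $1$, the unchosen point under the path (cross) costs $k-1=1$, and the point above the path is free. The value $3$ equals the minimum number of binary heaps.}\label{fig:path}
\end{figure}

\section{Existence of the limit and the lower bound}\label{sec:limit}

We compute the increment $u_n-u_{n-1}$ by deleting one element. The highest element is the one whose removal does not disturb the others, and a monotonicity property makes the increments comparable for different $n$.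

\begin{lemma}\label{lem:mono}
If $A\subset B$ are finite and $s\notin B$, then $A^s\subset B^s$.
\end{lemma}

\begin{proof}
Let $a\in A$ be killed in $B$. Then $a>s$ and $B$ has fewer than $k$ points in $(s,a)$. The same holds for $A$, so $a$ is killed in $A$. Thus a point of $A$ that survives in $A$ survives in $B$.
\end{proof}

For $0\le j\le m$ let $G_{m,j}$ be the event that, in the greedy algorithm with $m$ steps, each of the last $j$ steps finds at least $k$ pending heights above it; $G_{m,0}$ is the sure event.

\begin{proposition}\label{prop:limit}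
Let $v_n=\sum_{j=0}^{n-1}\mathbb{P}(G_{n-1,j})$. Then $u_n-u_{n-1}=v_n/n$ for $n\ge1$, the sequence $v_n$ is nondecreasing with $v_1=1$, and $u_n/\ln n\to\lambda_k:=\lim v_n\in[1+2^{-k},\infty]$.
\end{proposition}

\begin{proof}
Let $s_I$ be the largest of $s_1,\dots,s_n$. The index $I$ is uniform on $\{1,\dots,n\}$ and independent of the relative order of the other $n-1$ heights, which is uniform. Step $I$ kills nothing. While $s_I$ is pending it is the highest pending point, so a later step kills it exactly when that step finds fewer than $k$ other pending points above it, and then the step kills all those points as well. Hence the other elements evolve as in the algorithm with step $I$ deleted, and $s_I$ is pending at the end exactly when each of the $n-I$ later steps finds at least $k$ other pending points above it. Conditioning on $j=n-I$ gives $u_n-u_{n-1}=\frac1n\sum_{j=0}^{n-1}\mathbb{P}(G_{n-1,j})$.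

Compare the algorithm run on $s_1,\dots,s_n$ with the algorithm run on $s_2,\dots,s_n$. After step $1$ the pending sets are $\{s_1\}\supset\emptyset$, and by Lemma~\ref{lem:mono} the inclusion persists. So $\mathbb{P}(G_{n,j})\ge\mathbb{P}(G_{n-1,j})$ for $j\le n-1$, and summing over $j$ gives $v_{n+1}\ge v_n$. Now $u_n/H_n$ is the average of $v_1,\dots,v_n$ with weights $1/i$, whose sum diverges; therefore $u_n/H_n\to\lim v_n$, finite or not, and $H_n\sim\ln n$.

For the lower bound keep the terms $j=0,1$: we have $\lambda_k\ge v_{m+1}\ge1+\mathbb{P}(G_{m,1})$ for all $m\ge1$. A height is killed only by a later and lower one. So before step $m$ the pending set contains every one of $s_1,\dots,s_{m-1}$ that is lower than all later ones among them. These are the successive minima of the sequence $s_{m-1},s_{m-2},\dots,s_1$. Let $Y_1>Y_2>\cdots$ be the successive minima of an infinite sequence of independent uniform variables: $Y_1$ is the first term, and $Y_{j+1}$ is the first subsequent term below $Y_j$. Given $Y_1,\dots,Y_j$, the variable $Y_{j+1}$ is uniform on $(0,Y_j)$, so $\mathbb{E}Y_k=2^{-k}$,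 and an independent uniform $s$ satisfies $\mathbb{P}(s<Y_k)=2^{-k}$. If $Y_k$ occurs among the first $m-1$ terms and $s_m<Y_k$, then step $m$ finds the $k$ pending heights $Y_1,\dots,Y_k$ above it. The probability that $Y_k$ occurs among the first $m-1$ terms tends to $1$, so $\liminf_m\mathbb{P}(G_{m,1})\ge2^{-k}$.
\end{proof}

In particular $u_n$ is nondecreasing. It remains to bound $\lambda_k$ from above.

\section{Where the golden ratio comes from}\label{sec:guess}

Recall that a \emph{Poisson process} of intensity measure $\varrho$ is a random point set such that the number of points in a set $A$ with $\varrho(A)<\infty$ is Poisson with mean $\varrho(A)$, and the restrictions to disjoint sets are independent. Given that $A$ contains $j$ points, they are distributed as $j$ independent points of law $\varrho(\cdot\cap A)/\varrho(A)$. The image under a bijection is a Poisson process whose intensity is the image measure.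

\subsection*{A heuristic} Suppose $\lambda_k<\infty$ and look at the pending set after $n$ steps, $n$ large. The pending points below $z$ are produced by the steps of height below $z$ alone, and there are about $nz$ of these. So the mean number of pending points in $(z,1]$ is about $u_n-u_{nz}\approx\lambda_k\ln(1/z)$: the pending set has intensity about $\lambda_k\,du/u$. Also $u_{n+1}-u_n\to0$, so a step kills one point on average. The simplest guess is that the pending set is a Poisson process; the balance between one point added and one point killed then determines the constant.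

Fix $\mu>0$ and let $\eta$ be a Poisson process on $(0,1]$ with intensity $\mu\,du/u$; we write $\eta(a,b]$ for the number of its points in $(a,b]$, which has mean $\mu\ln(b/a)$. In the coordinate $\ln(1/u)$ it is a homogeneous process of rate $\mu$ on $[0,\infty)$, whose $j$-th point $\Gamma_j$ is a sum of $j$ independent exponential variables of rate $\mu$. If $s$ is independent of $\eta$ and $\ln(1/s)$ is exponential of rate $c$, then
\begin{equation}\label{eq:geom}
\mathbb{P}\bigl(\eta(s,1]\ge j\bigr)=\mathbb{E}e^{-c\Gamma_j}=\Bigl(\frac{\mu}{c+\mu}\Bigr)^j .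
\end{equation}
A uniform $s$ has $c=1$. With $r=\mu/(1+\mu)$, a step at a uniform height applied to $\eta$ kills $\min(k,\eta(s,1])$ points, and the mean of this number is $r+r^2+\dots+r^k$. It equals $1$ exactly when $r=r_k$, that is, $\mu=\mu_k$. The Poisson guess therefore predicts $\lambda_k=\mu_k$, and the golden ratio for $k=2$.

\subsection*{The Poisson start} To test the guess we run the algorithm with initial pending set $\eta$, independent of $s_1,s_2,\dots$. This set is infinite, with points accumulating at $0$, so we normalize the counting function at the top: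
\[
\Lambda_0(z)=-\eta(z,1],\qquad \Lambda_n=T_{s_n}\cdots T_{s_1}\Lambda_0,\qquad d_n=\mathbb{E}\Lambda_n(1).
\]
The function $\Lambda_0$ is nondecreasing with $\Lambda_0(1)=0$, and $|\Lambda_n(1)|\le kn$ by \eqref{eq:Tbound}. If $\varepsilon<\min_{i\le n}s_i$ and $B=\eta\cap(\varepsilon,1]$, then $\Lambda_0=F_B-|B|$ on $[\varepsilon,1]$; since $T_s$ commutes with constants, $\Lambda_n(1)$ equals $n$ minus the number of points killed in $n$ steps. We have just seen that $d_1=1-(r+\dots+r^k)$, which vanishes for $\mu=\mu_k$. If the Poisson law were preserved, all $d_n$ would vanish. The second step already shows otherwise.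

\begin{example}\label{ex:two}
Let $k=2$, $\mu=\mu_2$, $r=r_2$, so that $1-r=r^2$. Let $h'<h$ be the ordered values of $s_1,s_2$, and $A=\eta(h',h]$, $A'=\eta(h,1]$. The variable $\ln(1/h)$ is exponential of rate $2$, the ratio $h'/h$ is uniform and independent of $h$, and the order of $s_1,s_2$ is an independent fair coin. By \eqref{eq:geom} and the scale invariance of $du/u$, the counts $A,A'$ are independent with $\mathbb{P}(A\ge j)=r^j$ and $\mathbb{P}(A'\ge j)=\rho^j$, where $\rho=\mu/(2+\mu)=1/\sqrt5$.

If $s_2<s_1$, the second step sees above it $A$ points of $\eta$, then $s_1$, then $(A'-2)^+$ points. It kills two points unless $A=0$ and $A'\le2$, when it kills one; the mean is $2-r^2(1-\rho^3)$. If $s_2>s_1$, the first step has removed up to $(2-A)^+$ points above $s_2$, and the second step kills on average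
\[
(\rho+\rho^2)\,\mathbb{E}\rho^{(2-A)^+}=(\rho+\rho^2)\bigl(r^2+r(1-r)\rho+(1-r)\rho^2\bigr)=r^2(\rho+\rho^2)(1+r\rho+\rho^2).
\]
Use $\rho^2=\frac15$ and $r\rho=\frac{1-\rho}2$, so that $(\rho+\frac15)(\frac{17}{10}-\frac\rho2)=\frac85\rho+\frac6{25}$. Averaging the two cases,
\[
d_2=d_1+1-\mathbb{E}(\text{killed at step }2)=-\frac{r^2}2\Bigl(\frac85\rho+\frac6{25}-1+\frac\rho5\Bigr)=-r^2\,\frac{9\sqrt5-19}{50}<0 ,
\]
since $(9\sqrt5)^2=405>361$.
\end{example}

So the second step kills slightly more than one point on average. The proof of Theorem~\ref{thm:main} rests on the fact that every step kills at least one point on average, and that the excess accumulates to the order $\ln n$.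

\section{An exact formula for the mean change}\label{sec:identity}

The law of $\Lambda_n$ is complicated, so we do not obtain $\Lambda_{n+1}$ from $\Lambda_n$ by adding a last step. We add a \emph{first} step, which acts on the explicit function $\Lambda_0$. By \eqref{eq:Phi}, the later steps enter only through a functional $\Phi_W$ that is independent of $\eta$ and of the first step, and it turns out that nothing needs to be known about $W$.

Let $Z\subset(0,1]$ be a finite set containing $1$, let $W:Z\to\mathbb{Z}$ be an arbitrary deterministic function, and define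
\[
J(W)=\int_0^1\mathbb{E}\bigl[\Phi_W(T_s\Lambda_0)-\Phi_W(\Lambda_0)\bigr]ds .
\]
By \eqref{eq:Tbound}, $|J(W)|\le k$. To evaluate $J(W)$ we look at both terms from the height $s$ and separate the endpoints below $s$ from those above. For $s\in(0,1]$ and integers $m\ge0$ let
\begin{equation}\label{eq:aS}
a_s=\max_{z\in Z,\ z<s}\bigl(W(z)-\eta(z,s]\bigr),\qquad S^{(m)}_s=\max_{z\in Z,\ z\ge s}\bigl(W(z)+(\eta(s,z]-m)^+\bigr),
\end{equation}
with $\max\emptyset=-\infty$. The variable $S_s^{(m)}$ is finite because $1\in Z$; it describes the endpoints above $s$ after the $m$ lowest points of $\eta$ above $s$ have been deleted, and $S^{(m)}_s\le S^{(m-1)}_s\le S^{(m)}_s+1$. For $z<s$ we have $\Lambda_0(z)=T_s\Lambda_0(z)=-\eta(z,s]-\eta(s,1]$. For $z\ge s$ we have $\Lambda_0(z)=\eta(s,z]-\eta(s,1]$ and, by \eqref{eq:T}, $T_s\Lambda_0(z)=1+(\eta(s,z]-k)^+-\eta(s,1]$. Hence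
\begin{equation}\label{eq:split}
\Phi_W(\Lambda_0)=\max(a_s,S_s^{(0)})-\eta(s,1],\qquad \Phi_W(T_s\Lambda_0)=\max(a_s,1+S_s^{(k)})-\eta(s,1].
\end{equation}
With
\[
Q_m(s)=\mathbb{E}\max(a_s,S_s^{(m)}),\qquad P_m(s)=\mathbb{E}\max(a_s,1+S_s^{(m)})
\]
this gives $J(W)=\int_0^1(P_k-Q_0)\,ds$. Only $m=0$ and $m=k$ occur here. The intermediate values are needed because, when $s$ moves down across a point of $\eta$, that point uses up one deletion and $S^{(m)}$ turns into $S^{(m-1)}$; so the family $m=0,\dots,k$ satisfies a closed system of differential equations. The answer is expressed through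
\[
\sigma_m=\sigma_m(W)=\int_0^1\mathbb{P}\bigl(S_s^{(m)}<a_s\le S_s^{(m-1)}\bigr)ds,\qquad m\ge1 .
\]
The event in $\sigma_m$ is a tie, $a_s=S_s^{(m-1)}=S_s^{(m)}+1$: the best endpoints below and above $s$ are equally good after $m-1$ deletions, and the $m$-th deletion decides in favor of the lower one.

\begin{proposition}\label{prop:identity}
Let $\mu=\mu_k$ and $r=r_k$. For every $W$ as above,
\[
J(W)=-r^k\sum_{m=2}^k\sigma_m\sum_{i=0}^{m-2}r^{-i}.
\]
In particular $J(W)\le-r^k\sigma_k\le0$.
\end{proposition}

\begin{proof}
Steps 1--4 hold for any $\mu>0$, with $r=\mu/(1+\mu)$. We use the variable $\tau=\ln s\in(-\infty,0]$, in which $\eta$ has constant rate $\mu$ and $ds=e^\tau d\tau$. For $s<s'=se^\delta\le1$ let $\nu=\eta(s,s']$, a Poisson variable of mean $\mu\delta$.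

\emph{Step 1: $Q_m$ is Lipschitz in $\tau$ on $(-\infty,0]$.} As $s$ crosses a point $z$ of $Z$, the term $W(z)$ moves from $S^{(m)}_s$ to $a_s$. The following formula treats both kinds of terms alike. Let $\psi_m(x)=x$ for $x\le0$ and $\psi_m(x)=(x-m)^+$ for $x\ge0$; this function is nondecreasing and $1$-Lipschitz. Since $\Lambda_0(z)-\Lambda_0(s)$ equals $-\eta(z,s]\le0$ for $z<s$ and $\eta(s,z]\ge0$ for $z\ge s$,
\[
\max(a_s,S_s^{(m)})=\max_{z\in Z}\bigl(W(z)+\psi_m(\Lambda_0(z)-\Lambda_0(s))\bigr).
\]
Replacing $s$ by $s'$ lowers every argument of $\psi_m$ by $\nu$, so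
\begin{equation}\label{eq:lip}
0\le\max(a_s,S_s^{(m)})-\max(a_{s'},S_{s'}^{(m)})\le\nu .
\end{equation}
At $s=1$ all arguments are nonpositive and the maximum is $\Phi_W(\Lambda_0)$, which lies between $W(1)$ and $\max W$. So $Q_m(1)=q:=\mathbb{E}\Phi_W(\Lambda_0)$ for every $m$, the function $Q_m$ is $\mu$-Lipschitz in $\tau$, and $|Q_m(s)-q|\le\mu\ln(1/s)$. As $Q_m\le P_m\le Q_m+1$, all $Q_m$ and $P_m$ are integrable on $(0,1)$, and $sQ_m(s)\to0$ as $s\to0$.

\emph{Step 2: differential equations.} Let $s<s'$ lie in the same component of $(0,1)\setminus Z$, so that the same points of $Z$ lie below $s$ and below $s'$. The variables $a_s$, $\nu$ and $(S_{s'}^{(m)})_{m\ge0}$ depend on $\eta$ in the disjoint sets $(0,s]$, $(s,s']$, $(s',1]$ and are independent. Moreover $a_{s'}=a_s-\nu$, and $\eta(s,z]=\nu+\eta(s',z]$ for $z\in Z$ above $s$, which gives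
\[
S_{s'}^{(m)}\le S_s^{(m)}\le S_{s'}^{(m)}+\nu,\qquad S_s^{(m)}=S_{s'}^{(m-1)}\ \text{ on }\{\nu=1\}\ \text{ if }m\ge1 .
\]
In particular $|P_m(s')-P_m(s)|\le\mu\delta$, so $P_m$ is continuous on the component. Let $m\ge1$ and $\Delta=\max(a_{s'},S_{s'}^{(m)})-\max(a_s,S_s^{(m)})$. By \eqref{eq:lip}, $\Delta=0$ on $\{\nu=0\}$ and $\mathbb{E}[|\Delta|;\nu\ge2]\le\mathbb{E}[\nu;\nu\ge2]=\mu\delta(1-e^{-\mu\delta})\le\mu^2\delta^2$. On $\{\nu=1\}$, $\Delta$ equals
\[
\Xi=\max(a_s-1,S_{s'}^{(m)})-\max(a_s,S_{s'}^{(m-1)})=\max(a_s,1+S_{s'}^{(m)})-1-\max(a_s,S_{s'}^{(m-1)}),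
\]
which is independent of $\nu$ and lies in $[-1,0]$. Replacing $S_{s'}$ by $S_s$ changes each maximum by at most $\nu$, so $|\mathbb{E}\Xi-g_m(s)|\le2\mu\delta$ with $g_m=P_m-1-Q_{m-1}$. Since $|\mathbb{P}(\nu=1)-\mu\delta|\le\mu^2\delta^2$,
\[
\bigl|Q_m(s')-Q_m(s)-\mu\delta\,g_m(s)\bigr|\le4\mu^2\delta^2 .
\]
Divide by $\delta$ and let $\delta\to0$, first with $s$ fixed and then with $s'$ fixed; as $g_m$ is continuous on the component, both one-sided derivatives exist and agree. Thus, on $(0,1)\setminus Z$,
\begin{equation}\label{eq:ode}
\frac{dQ_m}{d\tau}=\mu\,(P_m-1-Q_{m-1})\quad(m\ge1),\qquad\frac{dQ_0}{d\tau}=-\mu ,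
\end{equation}
where the last equation holds because $Q_0(s)=q+\mathbb{E}\eta(s,1]=q-\mu\tau$ by \eqref{eq:split}.

\emph{Step 3: integration.} The function $Q_m$ is continuous, and continuously differentiable with bounded derivative off a finite set. Integration by parts and Step 1 give $\int_{-\infty}^0\frac{dQ_m}{d\tau}e^\tau d\tau=q-\int_0^1Q_m\,ds$. By \eqref{eq:ode},
\[
q-\int_0^1Q_m\,ds=\mu\int_0^1(P_m-Q_{m-1})\,ds-\mu\quad(m\ge1),\qquad q-\int_0^1Q_0\,ds=-\mu .
\]
Put $X_m=\int_0^1(Q_{m-1}-Q_m)\,ds\ge0$. Subtracting the second equation from the first,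
\begin{equation}\label{eq:sumX}
X_1+\dots+X_m=\mu\int_0^1(P_m-Q_{m-1})\,ds,\qquad m\ge1 .
\end{equation}
The case $m=k$ expresses $J$ through the $X_j$:
\begin{equation}\label{eq:JX}
J(W)=\int_0^1(P_k-Q_{k-1})\,ds+\int_0^1(Q_{k-1}-Q_0)\,ds=\frac{X_k}\mu-\Bigl(1-\frac1\mu\Bigr)\sum_{j=1}^{k-1}X_j .
\end{equation}

\emph{Step 4: a recursion for $X_m$.} For $m\ge2$ subtract \eqref{eq:sumX} for $m-1$ from \eqref{eq:sumX} for $m$:
\[
X_m=\mu X_{m-1}-\mu\int_0^1(P_{m-1}-P_m)\,ds .
\]
Here integrality enters. For integers $S$ and $a$, or $a=-\infty$, we have $\max(a,1+S)-\max(a,S)=\mathbf{1}_{\{S\ge a\}}$, so $P_m=Q_m+\mathbb{P}(S^{(m)}_s\ge a_s)$. Since $S^{(m)}_s\le S^{(m-1)}_s$, this yields $\int_0^1(P_{m-1}-P_m)\,ds=X_m+\sigma_m$. Therefore $(1+\mu)X_m=\mu X_{m-1}-\mu\sigma_m$, that is,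
\begin{equation}\label{eq:rec}
X_{m-1}=\frac{X_m}r+\sigma_m\qquad(m\ge2).
\end{equation}
For $k=2$ the proof ends here in one line: \eqref{eq:JX} and \eqref{eq:rec} give
\[
J(W)=\frac{1+\mu-\mu^2}{\mu^2}\,X_2-\Bigl(1-\frac1\mu\Bigr)\sigma_2 ,
\]
and the unknown quantity $X_2$ drops out exactly when $\mu$ is the golden ratio.

\emph{Step 5: cancellation.} Iterating \eqref{eq:rec} downward from $m=k$,
\[
X_j=r^{-(k-j)}X_k+\sum_{m=j+1}^kr^{-(m-1-j)}\sigma_m,\qquad1\le j\le k .
\]
Now let $r=r_k$. Summing the geometric series in $r+\dots+r^k=1$ gives $r(1-r^k)=1-r$, hence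
\begin{equation}\label{eq:r}
r^{k+1}=2r-1,\qquad\frac1\mu=\frac{1-r}r=1-r^k .
\end{equation}
So \eqref{eq:JX} reads $J(W)=(1-r^k)X_k-r^k\sum_{j<k}X_j$. After substitution, the coefficient of $X_k$ is $1-r^k-\sum_{j=1}^{k-1}r^{j}=0$, and the coefficient of $\sigma_m$ is $-r^k\sum_{j=1}^{m-1}r^{-(m-1-j)}=-r^k\sum_{i=0}^{m-2}r^{-i}$. The last claim follows because all $\sigma_m\ge0$ and the inner sum for $m=k\ge2$ is at least $1$.
\end{proof}

\begin{remark}\label{rem:hyp}
The intensity $du/u$ makes the rate in \eqref{eq:ode} constant, and the uniform law of $s$ supplies the weight $e^\tau$ that turns \eqref{eq:ode} into linear relations. For $Z=\{1\}$ we have $a_s=-\infty$ for all $s$ and $J(W)=1-(r+\dots+r^k)$, as in Section~\ref{sec:guess}; this is positive for $\mu<\mu_k$, so the inequality $J\le0$ fails below $\mu_k$. For $k=1$, \eqref{eq:JX} reads $J=X_1/\mu\ge0$ for every $\mu$.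
\end{remark}

\begin{example}\label{ex:tie}
Let $W$ come from a single step at height $y$: then $Z=\{y,1\}$, $W(y)=1$ and $W(1)=-(k-1)$. For $s\le y$ no tie is possible. For $s>y$ put $A=\eta(y,s]$ and $A'=\eta(s,1]$; then $a_s=1-A$ and $S_s^{(m)}=-(k-1)+(A'-m)^+$. If
\[
A=0\quad\text{and}\quad A'=2k-1,
\]
then $S_s^{(m)}=k-m$ for $m\le k$, so $S_s^{(k)}=0<a_s=1=S_s^{(k-1)}$: the event in $\sigma_k$ occurs. For $k=2$ that event requires $A'\ge2$ and $1-A=A'-2$, so $(A,A')$ is $(0,3)$ or $(1,2)$. For uniform $y$, in the notation of Example~\ref{ex:two} and with $1-r=r^2$, $1-\rho=2r\rho$, $r^3=\sqrt5-2$,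
\[
\mathbb{E}\sigma_2=\tfrac12(1-r)(1-\rho)(\rho^3+r\rho^2)=\frac{r^3(\rho^2+r\rho)}5=\frac{(\sqrt5-2)(7-\sqrt5)}{50}=\frac{9\sqrt5-19}{50},
\]
and $-r^2\mathbb{E}\sigma_2$ is the value of $d_2-d_1$ found there.
\end{example}

\section{The upper bound and the reduction of strictness}\label{sec:upper}

From now on $\mu=\mu_k$ and $r=r_k$. Let $W_n$ be the function $W$ of Section~\ref{sec:greedy} built from $s_1,\dots,s_n$.

\begin{lemma}\label{lem:dn}
For all $n\ge0$ we have $d_{n+1}-d_n=\mathbb{E}J(W_n)\le0$ and $u_n\le d_n+\mu H_n$.
\end{lemma}

\begin{proof}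
Let $W'$ be built from $s_2,\dots,s_{n+1}$. It has the law of $W_n$ and is independent of $(s_1,\eta)$. By \eqref{eq:Phi}, $\Lambda_{n+1}(1)=\Phi_{W'}(T_{s_1}\Lambda_0)$, while $\Phi_{W'}(\Lambda_0)$ has the law of $\Lambda_n(1)$. Conditioning on $W'$ gives $d_{n+1}-d_n=\mathbb{E}J(W')=\mathbb{E}J(W_n)$, which is nonpositive by Proposition~\ref{prop:identity}.

For $n=0$ the second claim reads $0\le0$. For $n\ge1$ let $z^*$ be the lowest maximizer of $W_n$; it is a function of $s_1,\dots,s_n$, and $z^*\ge\min_is_i$. By \eqref{eq:Phi}, $\Lambda_n(1)\ge W_n(z^*)+\Lambda_0(z^*)=R_n-\eta(z^*,1]$. As $\eta$ is independent of $z^*$, we get $\mathbb{E}\eta(z^*,1]=\mu\mathbb{E}\ln(1/z^*)\le\mu\mathbb{E}\max_i\ln(1/s_i)$. The variables $\ln(1/s_i)$ are independent exponentials of rate $1$, and their maximum has mean $\int_0^\infty\bigl(1-(1-e^{-t})^n\bigr)dt=\int_0^1\frac{1-w^n}{1-w}\,dw=H_n$. By Lemma~\ref{lem:greedy}, $u_n=\mathbb{E}R_n\le d_n+\mu H_n$.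
\end{proof}

Since $d_0=0$, we have $d_n\le0$ and $u_n\le\mu_kH_n$. With Proposition~\ref{prop:limit} this proves Theorem~\ref{thm:main}(i) and shows $1+2^{-k}\le\lambda_k\le\mu_k$.

A strict loss at finitely many steps, as in Example~\ref{ex:two}, improves the bound on $u_n$ only by a constant. To get $\lambda_k<\mu_k$ we need $d_n\le-\kappa\ln n+O(1)$, hence ties of probability of order $1/n$ at time $n$. Such a rate is plausible: the lowest of $n$ heights is of order $1/n$, the additional step $s$ falls at that level with probability of order $1/n$, and there the situation of Example~\ref{ex:tie} should occur with probability bounded below. To make this precise we randomize $n$, which makes disjoint regions independent, and rescale so that the lowest level has size one.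

\subsection*{Poissonization} Let $N$ be Poisson with mean $x$, independent of everything else, and put $\bar d(x)=\mathbb{E}d_N$, $\bar u(x)=\mathbb{E}u_N$. Since $|d_n|\le kn$, the series $\bar d(x)=e^{-x}\sum_nd_nx^n/n!$ can be differentiated term by term, and by Lemma~\ref{lem:dn} and Proposition~\ref{prop:identity}
\begin{equation}\label{eq:dbar}
\bar d\,'(x)=e^{-x}\sum_{n\ge0}(d_{n+1}-d_n)\frac{x^n}{n!}=\mathbb{E}J(W_N)\le-r^k\,\mathbb{E}\sigma_k(W_N)\le0,\qquad\bar d(0)=0 .
\end{equation}

\subsection*{Rescaling} Let $\omega$ be a Poisson process of unit intensity on $(0,\infty)\times(0,1]$. Its points $(h,t)$ are called \emph{arrivals}, with height $h$ and time $t$; almost surely all heights and all times are distinct. Let $\eta$ now be an independent Poisson process on $(0,\infty)$ of intensity $\mu\,du/u$. Fix $x>0$. The number of arrivals of height below $x$ is Poisson with mean $x$, and, given this number, their heights listed in order of time are independent and uniform on $(0,x)$. The map $u\mapsto u/x$ sends $\eta\cap(0,x]$ to a Poisson process of intensity $\mu\,du/u$ on $(0,1]$.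 So the setting of \eqref{eq:dbar} is realized with all heights multiplied by $x$ and top height $x$.

We restate the definition of paths in this picture. Let $\xi$ be a finite set of arrivals of height below $x$. A \emph{chain} is a set of points whose height increases with time. A \emph{path for $\xi$} is a chain $C\subset\xi$; its height function is $\gamma(t)=\min(\{x\}\cup\{h':(h',t')\in C,\ t'>t\})$, which is nondecreasing in $t$; its endpoint is $\gamma(0)$; and its value is $|C|$ minus $k-1$ times the number of $(h,t)\in\xi\setminus C$ with $h\le\gamma(t)$. When $\xi$ is the set of all arrivals below $x$, let $Z_x$ be the set of endpoints and $W_x(z)$ the best value for the endpoint $z$. Define $a_s$ and $S_s^{(m)}$ for $s\in(0,x)$ by \eqref{eq:aS} with $Z_x$, $W_x$, and let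
\[
\mathcal{E}_s=\{S_s^{(k)}<a_s\le S_s^{(k-1)}\}.
\]
Changing variables in the definition of $\sigma_k$ gives
\begin{equation}\label{eq:sigmax}
\mathbb{E}\sigma_k(W_N)=\frac1x\int_0^x\mathbb{P}(\mathcal{E}_s)\,ds .
\end{equation}

\begin{proposition}\label{prop:tie}
There are $M<\infty$ and $c_0>0$, depending only on $k$, such that $\mathbb{P}(\mathcal{E}_s)\ge c_0$ for all $x>M$ and all $s\in(\frac13,\frac12)$.
\end{proposition}

The proof occupies Section~\ref{sec:tie}. We first deduce the rest of the theorem.

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]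
Only the strict upper bound remains. Let $\kappa=r^kc_0/6>0$. By \eqref{eq:dbar}, \eqref{eq:sigmax} and Proposition~\ref{prop:tie}, $\bar d\,'(x)\le-\kappa/x$ for $x>M$, and $\bar d(M)\le0$. So $\bar d(x)\le-\kappa\ln(x/M)$ for $x\ge M$. Average the second inequality of Lemma~\ref{lem:dn} over $n=N$; using $H_n\le1+\ln(1+n)$ and Jensen's inequality,
\[
\bar u(x)\le\bar d(x)+\mu\,\mathbb{E}H_N\le\mu\bigl(1+\ln(1+x)\bigr)-\kappa\ln(x/M).
\]
Take $x=2n$. Since $u_n$ is nondecreasing, $\bar u(2n)\ge u_n\mathbb{P}(N\ge n)$, and $\mathbb{P}(N<n)\le2n/n^2\to0$ by Chebyshev's inequality. Dividing by $\ln n$ gives $\lambda_k\le\mu_k-\kappa<\mu_k$.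
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
By (ii) it suffices to show $\mu_k=1+2^{-k}+O(k4^{-k})$. From \eqref{eq:r}, $r_k=\frac12(1+r_k^{k+1})$ and $\mu_k=1/(1-r_k^k)$. Since $r_2+\dots+r_2^k\ge1$, we have $r_k\le r_2<0.62$, so $kr_k^{k+1}$ is bounded and $r_k^k=2^{-k}(1+r_k^{k+1})^k\le2^{-k}\exp(kr_k^{k+1})=O(2^{-k})$. Inserting this again, $r_k^k=2^{-k}(1+O(2^{-k}))^k=2^{-k}(1+O(k2^{-k}))$. Hence $\mu_k=1+r_k^k+O(r_k^{2k})=1+2^{-k}+O(k4^{-k})$.
\end{proof}

\section{A tie with probability bounded below}\label{sec:tie}

The function $W_x$ depends on all arrivals below $x$, and a probability bound that is uniform in $x$ can prescribe the configuration only below a fixed height $M$. The plan is to plant the configuration of Example~\ref{ex:tie} near the bottom, and to show that, with probability at least $\frac12$, whatever happens higher up shifts $a_s$ and $S_s^{(m)}$ by the same unknown integer $w^*$. Let $M>1$, to be fixed later, $x>M$ and $s\in(\frac13,\frac12)$.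

\subsection*{The local event} Let $\mathcal{L}$ be the event that
\begin{itemize}
\item[(a)] there is exactly one arrival in $(0,1]\times(0,1]$, and it is a point $(y,\theta)$ with $y\in(\frac16,\frac13)$ and $\theta\in(0,\frac18)$;
\item[(b)] there is no arrival in $(1,M]\times(0,\frac18]$;
\item[(c)] $\eta(\frac16,\frac12]=0$, $\eta(\frac12,1]=2k-1$ and $\eta(1,M]=0$.
\end{itemize}
It prescribes finitely many independent Poisson counts of finite positive mean, so $\mathbb{P}(\mathcal{L})>0$, and this probability depends only on $M$ and $k$. Let $\omega'$ be the set of arrivals in $(1,\infty)\times(0,1]$ outside $(1,M]\times(0,\frac18]$. Then $\omega'$ and $\eta\cap(M,\infty)$ are independent of $\mathcal{L}$, and on $\mathcal{L}$ the arrivals are $(y,\theta)$ and the points of $\omega'$.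

For $\beta\in[0,\frac18]$, a \emph{$\beta$-path} is a path for the set of points of $\omega'$ with height below $x$ and time greater than $\beta$. Consider a $\beta$-path with endpoint $z\in(1,M]$. As $x>M$, the endpoint is the height of a chosen point of $\omega'$, whose time exceeds $\frac18$ by the definition of $\omega'$. All chosen points come after time $\frac18$, and up to time $\frac18$ no point of $\omega'$ lies at or below $z$. So the $\beta$-paths with endpoint in $(1,M]$, and their values, are the same for all $\beta\in[0,\frac18]$. Let $w^*$ be the largest of these values, or $-\infty$ if there is no such path. This is the purpose of (b): the best low path can either stop, or go on to $(y,\theta)$, with the same value $w^*$ so far.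

\subsection*{The tightness event} Endpoints above $M$ receive in $S_s^{(m)}$ the extra bonus $\eta(M,z]$, and we must make sure that they do not win. Let $\mathcal{T}$ be the event that for every $\beta\in[0,\frac18]$ and every $\beta$-path with endpoint $z>M$,
\[
\operatorname{val}+\eta(M,z]\le w^* .
\]
The empty path has endpoint $x>M$, so $w^*$ is finite on $\mathcal{T}$.

\begin{lemma}\label{lem:LT}
$\mathcal{L}\cap\mathcal{T}\subset\mathcal{E}_s$.
\end{lemma}

\begin{proof}
On $\mathcal{L}$ we have $Z_x\cap(0,1]=\{y\}$ and $y<s$. A path with endpoint $y$ chooses $(y,\theta)$, and its other chosen points are higher, hence later: it is a $\theta$-path followed by the jump to $y$. Conversely every $\theta$-path can be continued in this way, because its height exceeds $1$. After the jump all remaining arrivals lie above $y$ and are free. On $\mathcal{T}$ the best value of a $\theta$-path is $w^*$, so $W_x(y)=w^*+1$. By (c), $\eta(y,s]=0$, and therefore $a_s=w^*+1$.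

A path with endpoint $z>1$ is a $0$-path that in addition pays $k-1$ for the unchosen arrival $(y,\theta)$ under it. By (c), $\eta(s,z]=2k-1$ for $z\in(1,M]$ and $\eta(s,z]=2k-1+\eta(M,z]$ for $z>M$. Let $m\le k$. The endpoints in $(1,M]$ contribute to $S_s^{(m)}$ the maximum $w^*-(k-1)+(2k-1-m)=w^*+k-m$. An endpoint $z>M$ contributes $\operatorname{val}+\eta(M,z]+k-m$ for the best $0$-path ending at $z$, which is at most $w^*+k-m$ on $\mathcal{T}$. So $S_s^{(k)}=w^*<a_s=w^*+1=S_s^{(k-1)}$.
\end{proof}

\subsection*{High paths can be improved} A path that stays above height $h$ for a time $\delta$ passes over about $h\delta$ arrivals and pays $k-1\ge1$ for each; this is where the argument fails for $k=1$. On the other hand, below a height $h'$ it can gain only the length of a chain, which is of order $\sqrt{h'}$. To play one against the other we need a time window in which the path is bounded both below and above. Paths start from an arbitrarily large $x$, so we use a sequence of windows that shrink toward time $1$, paired with heights that grow. For $l\ge0$ let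
\[
t_l=1-2^{-l-1},\qquad M_l=16^lM,\qquad b_l=\sqrt{M_l}=4^l\sqrt M ,
\]
and for $l\ge1$ let $t_l'$ be the midpoint of $(t_{l-1},t_l]$; both halves have length $2^{-l-2}$. Assume $\sqrt M\ge1152$. Then $M_{l-1}\ge4^{l-1}M\ge288\,b_l$, so $1+b_l<M_{l-1}$. For $l\ge1$ let
\begin{itemize}
\item $U_l$ be the number of points of $\omega'$ in $(1,M_{l-1})\times(t_{l-1},t_l']$,
\item $U_l'$ be the number of points of $\omega'$ in $(1,1+b_l]\times(0,1]$,
\item $\chi_l$ be the largest size of a chain of $\omega'$ in $(1,M_l)\times(0,1]$,
\end{itemize}
and let $\mathcal{A}_l$ be the event that $\omega'$ has a point in $(1,1+b_l]\times(t_l',t_l]$ and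
\begin{equation}\label{eq:Al}
(k-1)U_l\ge\chi_l+\eta(M,M_l]+(k-1)U_l' .
\end{equation}
The left side is of order $8^lM$ and the right side of order $4^l\sqrt M$. The events $\mathcal{A}_l$ involve neither $x$ nor $s$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.85cm]
\fill[gray!30] (4,0) rectangle (6,2.5);
\fill[gray!12] (6,0) rectangle (8,1);
\draw[->] (0,0)--(10.4,0) node[right]{time};
\draw[->] (0,0)--(0,5.3) node[above]{height};
\foreach \y/\n in {0/{1},1/{1+b_l},2.5/{M_{l-1}},4/{M_l}} {\draw[dotted] (0,\y)--(10,\y); \node[left] at (0,\y) {$\n$};}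
\foreach \x/\n in {4/{t_{l-1}},6/{t_l'},8/{t_l},10/{1}} {\draw[dotted] (\x,0)--(\x,5); \node[below] at (\x,0) {$\n$};}
\draw[very thick] (10,4.8)--(8.7,4.8)--(8.7,3.6)--(5,3.6)--(5,3)--(3,3)--(3,1.9)--(0.4,1.9);
\draw[very thick,dashed] (7.2,3.6)--(7.2,0.55)--(0.4,0.55);
\fill (7.2,0.55) circle (2pt);
\node at (5,1.6) {$U_l$};
\end{tikzpicture}
\caption{Rerouting a path at scale $l$ (schematic; paths are read from right to left). During $(t_{l-1},t_l]$ the old path (solid) stays between $M_{l-1}$ and $M_l$, so it pays for all $U_l$ points of the dark rectangle. The new path (dashed) leaves it at a point of the light rectangle and then pays only for points below $1+b_l$.}\label{fig:reroute}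
\end{figure}

\begin{lemma}\label{lem:AT}
$\bigcap_{l\ge1}\mathcal{A}_l\subset\mathcal{T}$.
\end{lemma}

\begin{proof}
Fix $\beta\in[0,\frac18]$, and call $\operatorname{val}+\eta(M,z]$ the \emph{score} of a $\beta$-path with endpoint $z$, where $\eta(M,z]=0$ for $z\le M$. We show that every $\beta$-path with endpoint $z>M$ can be replaced by one of strictly larger score. As there are finitely many $\beta$-paths, a path of maximal score then ends in $(1,M]$, so the maximal score is $w^*$, and this is the statement of $\mathcal{T}$.

Let $C$ be a $\beta$-path with endpoint $z>M$ and height function $\gamma\ge z$. Let $l\ge1$ be the smallest index with $\gamma(t_l)<M_l$; it exists because $\gamma\le x$. Then $\gamma(t_{l-1})\ge M_{l-1}$: by minimality if $l\ge2$, and because $\gamma(t_0)\ge z>M_0$ if $l=1$. In particular $M_{l-1}\le x$, and by monotonicity $M_{l-1}\le\gamma(t)<M_l$ for $t\in[t_{l-1},t_l]$. Pick $(h^*,t^*)\in\omega'$ in $(1,1+b_l]\times(t_l',t_l]$. Let $C'$ consist of the points of $C$ with time greater than $t^*$ together with $(h^*,t^*)$ (Figure~\ref{fig:reroute}). It is a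 $\beta$-path with endpoint $h^*$, because $h^*<M_{l-1}\le\gamma(t^*)\le x$. The two paths collect the same amount at times greater than $t^*$. At times up to $t^*$:
\begin{itemize}
\item $C'$ gains $1$ and pays only for points of height at most $h^*\le1+b_l$, so it collects at least $1-(k-1)U_l'$;
\item $C$ gains at most $\chi_l$, because a point chosen at a time $t\le t^*$ has height at most $\gamma(t)\le\gamma(t_l)<M_l$;
\item $C$ pays at least $(k-1)U_l$. Indeed, the points counted by $U_l$ have heights below $M_{l-1}\le x$ and times in $(t_{l-1},t_l']\subset(\beta,t^*)$. They lie under $\gamma$, and they are unchosen, because every point of $C$ with time greater than $t_{l-1}$ has height at least $\gamma(t_{l-1})\ge M_{l-1}$.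
\end{itemize}
Finally $z\le\gamma(t_l)<M_l$. By \eqref{eq:Al},
\[
\operatorname{val}(C')-\operatorname{val}(C)\ge1-(k-1)U_l'-\chi_l+(k-1)U_l\ge1+\eta(M,M_l]\ge1+\eta(M,z],
\]
so the score of $C'$, which is at least $\operatorname{val}(C')$, exceeds the score of $C$.
\end{proof}

\begin{lemma}\label{lem:prob}
$\mathbb{P}\bigl(\bigcap_{l\ge1}\mathcal{A}_l\bigr)\to1$ as $M\to\infty$.
\end{lemma}

\begin{proof}
Fix $l\ge1$. The window $(t_{l-1},t_l]$ lies in $(\frac12,1]$, where $\omega'$ has unit intensity on all heights above $1$; elsewhere $\omega'$ is a subset of $\omega$. A Poisson variable has variance equal to its mean. We bound five exceptional events.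
\begin{enumerate}
\item $U_l$ is Poisson with mean $(M_{l-1}-1)2^{-l-2}\ge\frac12 16^{l-1}M2^{-l-2}=8^lM/128$. By Chebyshev's inequality it is below half its mean with probability at most $4$ divided by the mean, so $\mathbb{P}(U_l<8^lM/256)\le512/(8^lM)$.
\item $U_l'$ is Poisson with mean at most $b_l$, so $\mathbb{P}(U_l'>2b_l)\le b_l/b_l^2=1/b_l$.
\item $\eta(M,M_l]$ has mean $\mu l\ln16\le3\mu l$, so $\mathbb{P}(\eta(M,M_l]>b_l)\le3\mu l/b_l$ by Markov's inequality.
\item Let $j=\lceil6b_l\rceil$. The number $N'$ of arrivals in $(1,M_l)\times(0,1]$ is Poisson with mean at most $b_l^2$, so $\mathbb{E}\binom{N'}j\le b_l^{2j}/j!$, and $j$ independent uniform points of a rectangle form a chain with probability $1/j!$. With $j!\ge(j/e)^j$ and $e^2/36<\frac14$,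
\[
\mathbb{P}(\chi_l\ge j)\le\frac{b_l^{2j}}{(j!)^2}\le\Bigl(\frac{e^2b_l^2}{j^2}\Bigr)^j\le4^{-j}\le\frac1{b_l}.
\]
Outside this event $\chi_l\le j-1<6b_l$.
\item The rectangle $(1,1+b_l]\times(t_l',t_l]$ has area $2^l\sqrt M/4$ and is empty with probability $\exp(-2^l\sqrt M/4)$.
\end{enumerate}
Outside these events the required point exists and, using $k\ge2$ and $2^l\sqrt M\ge2304=9\cdot256$,
\[
\chi_l+\eta(M,M_l]+(k-1)U_l'\le\bigl(7+2(k-1)\bigr)b_l\le9(k-1)4^l\sqrt M\le(k-1)\frac{8^lM}{256}\le(k-1)U_l ,
\]
so $\mathcal{A}_l$ holds. Therefore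
\[
\mathbb{P}\Bigl(\bigcup_{l\ge1}\mathcal{A}_l^c\Bigr)\le\sum_{l\ge1}\Bigl(\frac{512}{8^lM}+\frac{2+3\mu l}{4^l\sqrt M}+e^{-2^l\sqrt M/4}\Bigr),
\]
and since $e^{-w}\le1/w$ for $w>0$, the right side is $O(M^{-1/2})$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tie}]
By Lemma~\ref{lem:prob} fix $M\ge1152^2$, depending only on $k$, with $\mathbb{P}(\bigcap_l\mathcal{A}_l)\ge\frac12$. The event $\bigcap_l\mathcal{A}_l$ is determined by $\omega'$ and $\eta\cap(M,\infty)$, so it is independent of $\mathcal{L}$. By Lemmas~\ref{lem:LT} and~\ref{lem:AT}, for all $x>M$ and $s\in(\frac13,\frac12)$,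
\[
\mathbb{P}(\mathcal{E}_s)\ge\mathbb{P}\Bigl(\mathcal{L}\cap\bigcap_{l\ge1}\mathcal{A}_l\Bigr)\ge\tfrac12\mathbb{P}(\mathcal{L})=:c_0>0.\qedhere
\]
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{BIR} Cosmin Bonchis, Gabriel Istrate, and Vlad Rochian, \emph{The language (and series) of Hammersley-type processes}, arXiv:1802.03436 (2018).
\end{thebibliography}
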